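# Metrics whose balls of radius $1/n$ form discrete families and a base

## 1. Spikes: a pseudometric from disjoint sets and a height function

Let $X$ be a set, $\mathcal U$ a pairwise disjoint family of subsets of $X$, and $g:X\to[0,1]$ a function that vanishes off $\bigcup\mathcal U$. Write $x\sim y$ if some $U\in\mathcal U$ contains both $x$ and $y$, and put
$$d(x,y)=\begin{cases}|g(x)-g(y)| & \text{if } x\sim y,\\ \max(g(x),g(y)) & \text{if } x\not\sim y.\end{cases}\tag{1}$$

Think of each $U$ as a spike over a common ground level, and of $g$ as the height. Inside one spike only the difference of heights counts. Between two spikes we pay the larger of the two heights.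

For example, let $X=\mathbb R$, $\mathcal U=\{(0,2),(4,6)\}$ and $g(x)=\max(0,\,1-|x-1|,\,1-|x-5|)$. Then $d(\tfrac12,\tfrac32)=0$, since both points have height $\tfrac12$ in the same spike. Also $d(1,5)=1$, $d(1,3)=1$, and $d(\tfrac12,\tfrac92)=\tfrac12$. So $d$ is only a pseudometric: different points may have distance $0$.

A pseudometric on a topological space $X$ is called *continuous* if it is continuous as a function on $X\times X$. Since $|\tau(x,y)-\tau(x',y')|\le\tau(x,x')+\tau(y,y')$, a pseudometric $\tau$ is continuous as soon as $\tau(x,y)\to0$ when $y\to x$, for each $x$. In particular, a pseudometric that is at most a constant times a continuous pseudometric is continuous.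

**Lemma 1.** The function $d$ in (1) is a pseudometric, and
$$|g(x)-g(y)|\le d(x,y)\le\max(g(x),g(y))\le1 .\tag{2}$$
If $X$ is a topological space, the members of $\mathcal U$ are open and $g$ is continuous, then $d$ is continuous.

*Proof.* Symmetry is clear, and (2) holds because $|a-b|\le\max(a,b)$ for $a,b\ge0$. If $x\in\bigcup\mathcal U$, then $x\sim x$ and $d(x,x)=0$. If $x\notin\bigcup\mathcal U$, then $d(x,x)=g(x)=0$.

For the triangle inequality $d(x,z)\le d(x,y)+d(y,z)$, suppose first that $x\sim z$. Then $d(x,z)=|g(x)-g(z)|\le|g(x)-g(y)|+|g(y)-g(z)|$, and (2) finishes the case. Suppose now that $x\not\sim z$. Then $x\sim y$ and $y\sim z$ cannot both hold: the two members of $\mathcal U$ involved would both contain $y$, hence coincide by disjointness, and we would get $x\sim z$. By the symmetry between $x$ and $z$ we may assume $y\not\sim z$. Then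
$$d(x,y)+d(y,z)\ge|g(x)-g(y)|+\max(g(y),g(z)).$$
The right side is at least $g(z)$, and it is at least $|g(x)-g(y)|+g(y)\ge g(x)$. So it is at least $\max(g(x),g(z))=d(x,z)$.

For continuity, fix $x$. If $x\in U\in\mathcal U$, then $d(x,y)=|g(x)-g(y)|$ for all $y$ in the neighborhood $U$ of $x$, and this tends to $0$. If $x\notin\bigcup\mathcal U$, then $g(x)=0$ and $x\not\sim y$ for all $y$, so $d(x,y)=g(y)\to g(x)=0$. $\square$

Here is what $d$ is for. Let $R>0$, let $\rho$ be a metric with $\rho\ge R\,d$, and let $p\in U\in\mathcal U$ with $g(p)=1$. If $y\notin U$, then $p\not\sim y$, so $d(p,y)=1$ and $\rho(p,y)\ge R$. Hence the open $\rho$-ball of radius **exactly** $R$ about $p$ stays inside $U$. A spike term of weight $R$ confines balls of radius $R$ to prescribed disjoint sets.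

## 2. Balls of radius exactly $1/n$

All metrics on a metrizable space $X$ are meant to induce its topology; we call them *compatible*. For a metric or pseudometric $\rho$, write $S_\varepsilon(x)=\{y:\rho(x,y)<\varepsilon\}$, or $S^\rho_\varepsilon(x)$ if $\rho$ has to be named. A family of subsets of $X$ is *discrete* if every point of $X$ has a neighborhood that meets at most one member. It is *locally finite* if every point has a neighborhood that meets only finitely many members, and *$\sigma$-locally finite* if it is a countable union of locally finite families.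

A result of Hattori states that every metrizable space has a metric $\rho$ for which some $\sigma$-locally finite open base consists of open $\rho$-balls. The following question is posed in Yasunao Hattori, "Special metrics", arXiv:math/0204130 (2002). Does every metrizable space $X$ admit a metric $\rho$ and sets $X_n\subset X$ such that $\mathcal B_n=\{S_{1/n}(x):x\in X_n\}$ is discrete for every $n=1,2,\dots$, and $\bigcup_n\mathcal B_n$ is a base of $X$? The radius is tied to the index: at stage $n$ only radius $1/n$ may be used.

The answer is yes, and the families can be made discrete in a uniform way.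

**Definition.** Let $\tau$ be a pseudometric on $X$ and $s>0$. A family $\mathcal F$ of subsets of $X$ is *$(\tau,s)$-separated* if $\tau(x,y)\ge s$ whenever $x$ and $y$ lie in different members of $\mathcal F$. It is *$\tau$-separated* if it is $(\tau,s)$-separated for some $s>0$.

A separated family is pairwise disjoint, since $\tau(x,x)=0$. If $\rho$ is a compatible metric, a $(\rho,s)$-separated family is discrete, because a ball of radius $s/2$ meets at most one member. The converse fails: with the usual metric on $\mathbb R$, the family of singletons $\{n\}$ and $\{n+\frac1n\}$, $n\ge2$, is discrete (each bounded interval contains only finitely many of these points) but not separated, since $\frac1n\to0$.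

**Theorem A.** Every metrizable space $X$ admits a compatible metric $\rho$ and sets $X_n\subset X$ such that each $\mathcal B_n=\{S_{1/n}(x):x\in X_n\}$ is $\rho$-separated (hence discrete) and $\bigcup_n\mathcal B_n$ is a base of $X$.

A sharper statement groups the radii into blocks and asks each block to cover. Let $\dim$ denote covering dimension: $\dim X\le N$ if every finite open cover of $X$ has an open refinement such that each point lies in at most $N+1$ of its members. By a theorem of Dowker, for metrizable spaces one may replace "finite open cover" by "open cover".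

**Theorem B.** Let $r_1>r_2>\cdots\to0$ be positive reals, let $I_1,I_2,\dots$ be a partition of $\mathbb N=\{1,2,\dots\}$ into consecutive nonempty finite intervals, and let $\ell=\liminf_k|I_k|\in\{1,2,\dots,\infty\}$. For a nonempty metrizable space $X$ consider the statement

> $(*)$ There are a compatible metric $\rho$ and sets $X_j\subset X$ such that every $\mathcal B_j=\{S_{r_j}(x):x\in X_j\}$ is $\rho$-separated, and for every $k$ the family $\bigcup_{j\in I_k}\mathcal B_j$ covers $X$.

If $\ell=\infty$, then $(*)$ holds for every $X$. If $\ell<\infty$, then $(*)$ holds if and only if $\dim X\le\ell-1$.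

In particular, with radii $1/n$ and separated families $\mathcal B_n$, all blocks of $N+1$ consecutive families can be made to cover $X$ exactly when $\dim X\le N$. Block lengths that tend to infinity, however slowly, suffice for every metrizable space. Bounded block lengths do not suffice when $\dim X=\infty$, since then $\ell<\infty$ and $\dim X\le\ell-1$ fails.

**Covering by blocks gives a base.** Assume $(*)$; we show that $\bigcup_j\mathcal B_j$ is a base. Its members are open. Let $U$ be open and $x\in U$. Choose $\varepsilon$ with $S_\varepsilon(x)\subset U$, and $k$ so large that $2r_j<\varepsilon$ for all $j\in I_k$. Some $B=S_{r_j}(p)\in\mathcal B_j$ with $j\in I_k$ contains $x$. Each $y\in B$ satisfies $\rho(x,y)\le\rho(x,p)+\rho(p,y)<2r_j<\varepsilon$, so $x\in B\subset U$.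

Hence Theorem A follows from Theorem B with $r_j=1/j$ and $|I_k|=k$, where $\ell=\infty$ (the empty space is trivial). From now on $X$ is nonempty. Distances to the empty set are $+\infty$.

## 3. Discrete spaces, ultrametric spaces and the line

**Discrete spaces.** Let $\rho(x,y)=1$ for $x\ne y$ and $X_n=X$. Then $S_{1/n}(x)=\{x\}$ for all $n\ge1$, each $\mathcal B_n$ is $(\rho,1)$-separated, and each one alone covers $X$.

**Ultrametric spaces.** Let $\rho$ satisfy $\rho(x,z)\le\max(\rho(x,y),\rho(y,z))$, for instance on $\{0,1\}^{\mathbb N}$ with $\rho(x,y)=2^{-m}$, where $m$ is the first coordinate in which $x\neq y$ differ. For $r>0$ the relation $\rho(x,y)<r$ is an equivalence relation and the balls of radius $r$ are its classes. So points in different balls have distance at least $r$. With $X_n=X$ each $\mathcal B_n$ is $(\rho,1/n)$-separated and covers. Blocks of length $1$ suffice.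

**The line, blocks of length $2$.** Take the usual metric on $\mathbb R$ and two radii $R_1>R_2$. Put $a=2R_1+R_2$, and use centers $a\mathbb Z$ for radius $R_1$ and $a\mathbb Z+\frac a2$ for radius $R_2$. Consecutive $R_1$-balls leave a gap of length $a-2R_1=R_2$, so they form a separated family. The gap is a closed interval of half-length $R_2/2$ around a point of $a\mathbb Z+\frac a2$, so an $R_2$-ball covers it. Consecutive $R_2$-balls have distance $a-2R_2=2R_1-R_2>0$. So $(*)$ holds on $\mathbb R$ for all radii $(r_j)$ when $|I_k|=2$ for all $k$.

**The line, blocks of length $1$.** Let $\rho$ be any compatible metric on $\mathbb R$, and suppose that $|I_k|=1$ for infinitely many $k$ and that $(*)$ holds. For such $k$, with $I_k=\{j\}$, the single separated family $\mathcal B_j$ covers $\mathbb R$. Its members are disjoint, open and nonempty, so by connectedness there is only one, and $\mathbb R$ has $\rho$-diameter at most $2r_j$. Letting $k\to\infty$ gives diameter $0$, which is absurd. The number of families per block thus reflects the dimension, as in Theorem B.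

## 4. Coarse terms cut small balls

Recall Bing's theorem: a metrizable space has an open base $\bigcup_n\mathcal G_n$ with each $\mathcal G_n$ discrete. A sensible first attempt is to turn each $G\in\mathcal G_n$ into a ball of radius $1/n$: choose heights $g_n$ supported on $\bigcup\mathcal G_n$, let $e_n$ be the spike pseudometric of $(\mathcal G_n,g_n)$, and take $\rho=\sup_n\frac1ne_n$. By Section 1, a ball of radius $1/n$ about $p\in G\in\mathcal G_n$ with $g_n(p)=1$ stays in $G$, so discreteness is not a problem.

The attempt stops at the base property: the ball may be much smaller than $G$, because the terms $\frac1me_m$ with $m<n$ have larger weight. For example, on $\mathbb R$ let $\mathcal G_1=\{(0,2)\}$ and $\mathcal G_2=\{(-1,1)\}$, with heights the distance to the complement. The only $p$ with $g_2(p)=1$ is $p=0$. For $0<y<1$ we have $e_1(0,y)=g_1(y)=y$, so the ball of radius $\frac12$ about $0$ misses $[\frac12,1)$. It does not exhaust $(-1,1)$, and no other center is available in that set. So the base property of $\bigcup_n\mathcal G_n$ does not pass to the balls.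

The example suggests giving up the prescribed sets $G$. At each stage, cut $X$ afresh into pieces that are small with respect to the pseudometric built so far. Then the old terms cannot cut the new balls. For this we need, at every stage, finitely many separated families of small pieces that cover $X$, and not more families than the block $I_k$ has radii.

**Definition.** For $c\in\mathbb N$, a pseudometric $\tau$ on $X$ is *$c$-colorable* if for every $\varepsilon>0$ there are $\tau$-separated families $\mathcal F_1,\dots,\mathcal F_c$ such that $\bigcup_i\mathcal F_i$ covers $X$ and all members have $\tau$-diameter at most $\varepsilon$.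

The zero pseudometric is $1$-colorable: take $\mathcal F_1=\{X\}$. A $c$-colorable pseudometric is $c'$-colorable for $c'\ge c$, by adding empty families. The metric $\min(1,|x-y|)$ on $\mathbb R$ is $2$-colorable: it suffices to treat $\varepsilon<1$, and there we color $[m\varepsilon,(m+1)\varepsilon)$, $m\in\mathbb Z$, by the parity of $m$; different intervals of one color have distance at least $\varepsilon$. It is not $1$-colorable: in a separated family that covers $\mathbb R$ all members are open, hence by connectedness $\mathbb R$ itself would be a member, and its diameter is $1$.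

Colorability survives a two-sided comparison:
$$\text{if } a\sigma\le\tau\le M\sigma \text{ with } a,M>0 \text{ and } \sigma \text{ is } c\text{-colorable, then so is } \tau.\tag{3}$$
Indeed, given $\varepsilon$, use the families for $\sigma$ and $\varepsilon/M$. Their members have $\tau$-diameter at most $\varepsilon$, and a $(\sigma,s)$-separated family is $(\tau,as)$-separated.

## 5. Every metrizable space is resolved by $2^n$-colorable pseudometrics

A single colorable compatible metric is too much to ask of a general $X$. An increasing sequence of pseudometrics, each with its own finite number of colors, will do.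

**Lemma 2.** There are continuous pseudometrics $\sigma_1\le\sigma_2\le\cdots\le1$ on $X$ such that $\sigma_n$ is $2^n$-colorable, and such that

(T) for each $x$ and each neighborhood $U$ of $x$ there are $n$ and $\varepsilon>0$ with $\{y:\sigma_n(x,y)<\varepsilon\}\subset U$.

*Proof.*

**Step 1: construct $\sigma_n$.** Take a base $\bigcup_n\mathcal G_n$ from Bing's theorem, with all members nonempty. A discrete family is pairwise disjoint, since distinct members cannot share a point. Let $\delta$ be a compatible metric. Let $g_n(x)=\min(1,\delta(x,X\setminus G))$ if $x\in G\in\mathcal G_n$, and $g_n=0$ off $\bigcup\mathcal G_n$. For each $G$ the function $\min(1,\delta(\cdot,X\setminus G))$ is continuous on $X$ and vanishes off $G$. Each point has a neighborhood that meets at most one $G\in\mathcal G_n$, and there $g_n$ equals that function, or $0$. So $g_n$ is continuous, and positive on every $G\in\mathcal G_n$. Let $e_n$ be the pseudometric of Lemma 1 for $(\mathcal G_n,g_n)$; it is continuous. Put $\sigma_n=\max(e_1,\dots,e_n)\le1$.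

**Step 2: prove (T).** Given $x$ and $U$, choose $n$ and $G\in\mathcal G_n$ with $x\in G\subset U$. If $y\notin G$, then $x\not\sim y$ for $\mathcal G_n$, so $\sigma_n(x,y)\ge e_n(x,y)\ge g_n(x)>0$. So $\varepsilon=g_n(x)$ works.

**Step 3: color $e_n$ with two colors, by height.** Let $\varepsilon>0$. Put $A_0=\{g_n<\varepsilon\}$ and, for $m\ge1$ and $G\in\mathcal G_n$,
$$A_{m,G}=\{x\in G: m\varepsilon\le g_n(x)<(m+1)\varepsilon\}.$$
These sets cover $X$, since a point of height at least $\varepsilon$ lies in some $G$. By (2), $A_0$ has $e_n$-diameter at most $\varepsilon$. The same holds for $A_{m,G}$, since inside $G$ the distance is the difference of heights. Color the sets by the parity of $m$, with $A_0$ even. Let $x,y$ lie in different sets of one color. If the indices satisfy $m\ne m'$, they differ by at least $2$, so $e_n(x,y)\ge|g_n(x)-g_n(y)|\ge\varepsilon$. If $m=m'$, then $m\ge1$ and the sets $G$ differ, so $x\not\sim y$ and $e_n(x,y)=\max(g_n(x),g_n(y))\ge\varepsilon$. So we have two $(e_n,\varepsilon)$-separated families whose members have $e_n$-diameter at most $\varepsilon$.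

**Step 4: combine the colorings.** Given $\varepsilon>0$, let $\mathcal F^i_1,\mathcal F^i_2$ be the families of Step 3 for $e_i$. For $\chi\in\{1,2\}^n$ let $\mathcal F_\chi$ consist of all sets $F_1\cap\dots\cap F_n$ with $F_i\in\mathcal F^i_{\chi(i)}$. Together the $2^n$ families cover $X$, since each $x$ lies in some member of $\mathcal F^i_1\cup\mathcal F^i_2$ for every $i$. Members have $\sigma_n$-diameter at most $\varepsilon$. If $x,y$ lie in different members of $\mathcal F_\chi$, then for some $i$ they lie in different members of $\mathcal F^i_{\chi(i)}$, so $\sigma_n(x,y)\ge e_i(x,y)\ge\varepsilon$. $\square$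

## 6. One block of radii: carving before choosing centers

Suppose $\tau$ has been built, and a block offers radii $R_1>\dots>R_c$. Take $(\tau,s)$-separated families $\mathcal F_1,\dots,\mathcal F_c$ of pieces that are small compared to $R_c$ and cover $X$. For each color $i$ put spikes of weight $R_i$ on slightly enlarged members of $\mathcal F_i$, with height $1$ on the pieces, and choose a center $p_F$ in each piece $F$. The term $R_id_i$ confines the $R_i$-balls to the enlarged pieces. Do the balls still cover?

Consider $x\in F\in\mathcal F_j$. The old term $\tau(x,p_F)$ is small, and $d_j(x,p_F)=0$. For $l>j$, $R_ld_l\le R_l<R_j$, which is harmless. For $l<j$, however, $R_ld_l(x,p_F)$ can be as large as $R_l>R_j$, and then $x$ is lost. This really happens. On $\mathbb R$ with $\tau=|x-y|$ let $R_1=4$, $R_2=3$, $\mathcal F_1=\{[2m,2m+1)\}$, $\mathcal F_2=\{[2m+1,2m+2)\}$, with $m\in\mathbb Z$, and let the height $g_i$ fall linearly from $1$ on $\bigcup\mathcal F_i$ to $0$ at distance $\frac13$. Let the centers of $\mathcal F_2$ be the left endpoints and take $x=\frac32$. The point $x$ has $g_1(x)=0$, while $p=1$ has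 $g_1(p)=1$. So $4d_1(x,p)=4\ge3$. Any other center $q$ of $\mathcal F_2$ has $3d_2(x,q)=3$, and any center $q$ of $\mathcal F_1$ has $4d_1(x,q)=4$. No ball contains $x$.

The remedy is to treat the colors in order of decreasing radius, and to remove from the later pieces every point that already has positive height for an earlier color. In the example, $[1,2)$ shrinks to $[\frac43,\frac53]$, where $d_1$ vanishes identically. A removed point, such as $x\in[1,\frac43)$, lies on the slope of the spike over $[0,1)$ and is at $d_1$-distance $1-g_1(x)<1$ from its center, which is good enough for the *open* ball of radius $R_1$.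

**Lemma 3.** Let $\tau$ be a $c$-colorable pseudometric on $X$ and $R_1>\dots>R_c>0$. There are pseudometrics $d_1,\dots,d_c\le1$ on $X$, sets $P_1,\dots,P_c\subset X$ and constants $t>0$, $K\ge1$ such that $\tau^*=\max(\tau,R_1d_1,\dots,R_cd_c)$ satisfies:

(a) $\tau\le\tau^*\le K\tau$;

(b) for each $i$ the family $\{S^{\tau^*}_{R_i}(p):p\in P_i\}$ is $(\tau,t)$-separated;

(c) these $c$ families together cover $X$.

*Proof.*

**Step 1: fix the scales.** Colorability with $\varepsilon=R_c/2$ gives families $\mathcal F_1,\dots,\mathcal F_c$ that together cover $X$, with members of $\tau$-diameter at most $R_c/2$, and (taking the least of finitely many constants) one $s>0$ such that all are $(\tau,s)$-separated. Put $t=\min(s/3,R_c/4)$.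

**Step 2: carve and erect spikes, one color at a time.** For $i=1,\dots,c$ successively, with $V_1,\dots,V_{i-1}$ already defined, let
$$\mathcal F_i'=\Bigl\{F\setminus\bigcup_{l<i}V_l:\ F\in\mathcal F_i\Bigr\}\setminus\{\emptyset\},\qquad g_i(x)=\max\Bigl(0,\,1-\tfrac1t\,\tau\bigl(x,\textstyle\bigcup\mathcal F_i'\bigr)\Bigr),\qquad V_i=\{g_i>0\}.$$
For $F\in\mathcal F_i'$ let $U_F=\{x:\tau(x,F)<t\}\supset F$. If $\mathcal F'_i=\emptyset$, then $g_i=0$ and $V_i=\emptyset$.

**Step 3: check that the spikes are disjoint and separated.** Distinct members of $\mathcal F_i'$ come from distinct members of $\mathcal F_i$, so $\mathcal F_i'$ is $(\tau,s)$-separated. Hence for distinct $F,F'\in\mathcal F_i'$ and any $x,y$,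
$$\tau(x,y)\ge s-\tau(x,F)-\tau(y,F').\tag{4}$$
If $x\in U_F$ and $y\in U_{F'}$, this gives $\tau(x,y)>s-2t\ge t$. So $\{U_F:F\in\mathcal F_i'\}$ is $(\tau,t)$-separated, in particular pairwise disjoint. Since $\tau(x,\bigcup\mathcal F_i')=\inf_F\tau(x,F)$, we have $g_i(x)>0$ exactly when $x$ lies in some $U_F$, that is, $V_i=\bigcup_FU_F$. Moreover
$$g_i(x)=1-\tau(x,F)/t\quad\text{for } x\in U_F,\tag{5}$$
because (4) with $y=x$ gives $\tau(x,F')\ge s-\tau(x,F)>s-t\ge2t$ for $F'\ne F$. Let $d_i$ be the pseudometric of Lemma 1 for $(\{U_F\}_{F\in\mathcal F_i'},g_i)$.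

**Step 4: prove $d_i\le\tau/t$, which gives (a).** The function $g_i$ is $1/t$-Lipschitz with respect to $\tau$. So the bound holds whenever $d_i(x,y)=|g_i(x)-g_i(y)|$, which includes all cases with $g_i(x)=0$ or $g_i(y)=0$. In the remaining case $x\in U_F$, $y\in U_{F'}$ with $F\ne F'$. By (4), (5) and $s\ge3t$,
$$\tau(x,y)\ge3t-t(1-g_i(x))-t(1-g_i(y))=t(1+g_i(x)+g_i(y))\ge t\max(g_i(x),g_i(y))=t\,d_i(x,y).$$
Thus (a) holds with $K=\max(1,R_1/t)$.

**Step 5: choose centers and prove (b).** For each $F\in\mathcal F'_i$ choose $p_F\in F$, and let $P_i=\{p_F:F\in\mathcal F_i'\}$. Let $y\notin U_F$. Then $g_i(p_F)=1$ and $p_F$ lies in no $U_{F'}$ with $F'\ne F$, so $p_F\not\sim y$ and $d_i(p_F,y)=1$. Hence $\tau^*(p_F,y)\ge R_i$. So $S^{\tau^*}_{R_i}(p_F)\subset U_F$, and (b) follows from Step 3.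

**Step 6: prove (c).** First, $V_1\cup\dots\cup V_c=X$. Indeed $x$ lies in some $F\in\mathcal F_i$. If $x\notin\bigcup_{l<i}V_l$, then $x$ lies in a member of $\mathcal F_i'$, so $g_i(x)=1$ and $x\in V_i$.

Given $x$, let $j$ be minimal with $x\in V_j$, choose $F\in\mathcal F_j'$ with $x\in U_F$, and put $p=p_F$. We check that every term of $\tau^*(x,p)$ is less than $R_j$.

- Some $f\in F$ has $\tau(x,f)<t$, so $\tau(x,p)<t+R_c/2\le\frac34R_c<R_j$.
- Both $x$ and $p$ lie in $U_F$, so $R_jd_j(x,p)=R_j(1-g_j(x))<R_j$, since $g_j(x)>0$.
- For $l<j$: $g_l(x)=0$ by minimality of $j$, and $g_l(p)=0$ because $p\in F$ and $F$ is disjoint from $V_l$. So $d_l(x,p)\le\max(g_l(x),g_l(p))=0$.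
- For $l>j$: $R_ld_l(x,p)\le R_l<R_j$.

Hence $x\in S^{\tau^*}_{R_j}(p)$ with $p\in P_j$. $\square$

Part (a) matters as much as (b) and (c): by (3) it keeps the new pseudometric colorable, so that the step can be repeated.

## 7. Stacking the blocks: Theorem A, and Theorem B for $\ell=\infty$

**Proposition 4.** Let $\sigma_1\le\sigma_2\le\cdots\le1$ be continuous pseudometrics on $X$ that satisfy (T), with $\sigma_n$ being $c_n$-colorable. Let $(r_j)$ and $(I_k)$ be as in Theorem B, and suppose that for each $n$ we have $|I_k|\ge c_n$ for all but finitely many $k$. Then $(*)$ holds.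

*Proof.*

**Step 1: schedule the $\sigma_n$.** We decide which $\sigma_n$ is used in block $k$, so that the block is long enough for its colors. Put $\sigma_0=0$ and $c_0=1$. Choose $k_1<k_2<\cdots$ with $|I_k|\ge c_n$ for all $k\ge k_n$. Let $n(k)=\max\{n:k_n\le k\}$, and $n(k)=0$ if there is no such $n$; let $n(0)=0$. Then $n(k)$ is nondecreasing, $n(k)\to\infty$, and $|I_k|\ge c_{n(k)}$ for $k\ge1$. Put $\delta_k=r_{\min I_k}$.

**Step 2: define $\rho_k$ by induction.** We construct pseudometrics $0=\rho_0\le\rho_1\le\cdots$ with $\rho_k\le L_k\sigma_{n(k)}$ for constants $L_k$; so each $\rho_k$ is continuous. Start with $L_0=1$. Given $\rho_{k-1}$, put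
$$\tau_k=\max(\rho_{k-1},\,\delta_k\sigma_{n(k)}).$$
As $\rho_{k-1}\le L_{k-1}\sigma_{n(k-1)}\le L_{k-1}\sigma_{n(k)}$, we have $\delta_k\sigma_{n(k)}\le\tau_k\le M\sigma_{n(k)}$ with $M=\max(L_{k-1},\delta_k)$. By (3), $\tau_k$ is $c_{n(k)}$-colorable, hence $|I_k|$-colorable. Write $I_k=\{q+1,\dots,q+c\}$ and apply Lemma 3 to $\tau_k$ with $R_i=r_{q+i}$. Denote the resulting pseudometrics, sets and constants by $d_j$ and $X_j$ ($j=q+i\in I_k$), $t_k$ and $K_k$, and let
$$\rho_k=\tau_k^*=\max\bigl(\rho_{k-1},\ \delta_k\sigma_{n(k)},\ r_jd_j\ (j\in I_k)\bigr).$$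
By Lemma 3(a), $\rho_k\le K_kM\sigma_{n(k)}$, so $L_k=K_kM$ works.

**Step 3: pass to the supremum and bound the later terms.** Let $\rho=\sup_k\rho_k$. Every term introduced in step $k'$, namely $\delta_{k'}\sigma_{n(k')}$ or $r_jd_j$ with $j\in I_{k'}$, is at most $\delta_{k'}$. So $\rho\le r_1$, and for every $k\geq 1$
$$\rho=\max(\rho_k,\theta_k),\qquad 0\le\theta_k\le\delta_{k+1}=r_{\min I_{k+1}}<r_{\max I_k},\tag{6}$$
where $\theta_k$ is the supremum of the terms introduced after step $k$. Consequently, for $j\in I_k$,
$$\rho(x,y)<r_j\iff\rho_k(x,y)<r_j,\tag{7}$$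
since $\theta_k<r_{\max I_k}\le r_j$. The later blocks do not change the balls of block $k$ at all.

**Step 4: show that $\rho$ is a compatible metric.** As a supremum of pseudometrics bounded by $r_1$, $\rho$ is a pseudometric. By (6), $0\le\rho-\rho_k\le\delta_{k+1}\to0$. So $\rho$ is a uniform limit of continuous functions, hence continuous, and $\rho$-balls are open in $X$. Conversely, let $U$ be a neighborhood of $x$. Take $n,\varepsilon$ from (T) and $k\geq 1$ with $n(k)\ge n$. Since $\rho\ge\delta_k\sigma_{n(k)}\ge\delta_k\sigma_n$, the $\rho$-ball of radius $\delta_k\varepsilon$ about $x$ lies in $U$. So $\rho$ induces the topology of $X$. If $x\ne y$, apply this to $U=X\setminus\{y\}$ to get $\rho(x,y)>0$. So $\rho$ is a metric.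

**Step 5: verify $(*)$.** Let $j\in I_k$. By (7), the balls $S_{r_j}(p)$, $p\in X_j$, are the same for $\rho$ and for $\rho_k=\tau_k^*$. By Lemma 3(c), the families $\mathcal B_j$, $j\in I_k$, together cover $X$. By Lemma 3(b), $\mathcal B_j$ is $(\tau_k,t_k)$-separated. As $\rho\ge\tau_k$, it is $(\rho,t_k)$-separated. $\square$

**Proof of Theorem B for $\ell=\infty$, and of Theorem A.** If $\ell=\infty$, then for each $n$ we have $|I_k|\ge2^n$ for all but finitely many $k$. Proposition 4, applied to the pseudometrics of Lemma 2 with $c_n=2^n$, gives $(*)$ for every nonempty metrizable $X$. The case $r_j=1/j$, $|I_k|=k$, together with the base argument of Section 2, is Theorem A. So the answer to the question is yes. $\square$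

Now let $\ell<\infty$ and write $\ell=N+1$ with $N\ge0$. As the $|I_k|$ are integers, $|I_k|\ge N+1$ for all but finitely many $k$, and $|I_k|=N+1$ for infinitely many $k$.

## 8. If $\dim X\le N$, then some compatible metric is $(N+1)$-colorable

**Reduction.** Suppose $\sigma\le1$ is an $(N+1)$-colorable compatible metric. Then $\sigma_n=\sigma$ satisfies (T), and Proposition 4 with $c_n=N+1$ gives $(*)$. So for the implication from $\dim X\le N$ to $(*)$ it is enough to construct $\sigma$.

We use two textbook theorems. The Katětov–Morita decomposition theorem (Engelking, *Dimension Theory*, Ch. 4): if $X$ is metrizable and $\dim X\le N$, then $X=Z_1\cup\dots\cup Z_{N+1}$ with $\dim Z_i\le0$. Dowker's theorem (same book, Ch. 3): if $Z$ is metrizable and $\dim Z\le0$, every open cover of $Z$ has a pairwise disjoint open refinement. For instance, $\mathbb R$ is the union of the rationals and the irrationals.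

**Step 1: disjoint families of open sets in $X$.** We claim: for every open cover $\mathcal U$ of $X$ there are pairwise disjoint families $\mathcal W_1,\dots,\mathcal W_{N+1}$ of open sets of $X$, each member contained in a member of $\mathcal U$, such that $\bigcup_i\mathcal W_i$ covers $X$. Take the $Z_i$ above. By Dowker's theorem $Z_i$ has a cover $\mathcal A_i$ by nonempty, pairwise disjoint, relatively open sets $A$, each inside some $U_A\in\mathcal U$. With a compatible metric $\delta$ put
$$\tilde A=U_A\cap\{x\in X:\delta(x,A)<\delta(x,Z_i\setminus A)\}.$$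
This set is open. It contains $A$: a point $x\in A$ has $\delta(x,A)=0$, and $\delta(x,Z_i\setminus A)>0$ because $A$ is open in $Z_i$. Let $A\ne B$ in $\mathcal A_i$ and suppose $x\in\tilde A\cap\tilde B$. Since $B\subset Z_i\setminus A$, we get $\delta(x,A)<\delta(x,Z_i\setminus A)\le\delta(x,B)$, and symmetrically $\delta(x,B)<\delta(x,A)$, a contradiction. So $\mathcal W_i=\{\tilde A:A\in\mathcal A_i\}$ is pairwise disjoint. As $\bigcup\mathcal W_i\supset Z_i$, the claim follows.

**Step 2: build $\sigma$ with one layer of spikes for each scale $2^{-k}$.** Note first that a continuous pseudometric that is at least a compatible metric is itself a compatible metric: it is positive off the diagonal, its balls are open by continuity, and they are small enough by the lower bound.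

Let $\sigma^{(0)}\le1$ be a compatible metric. Given a compatible metric $\sigma^{(k-1)}\le1$, $k\ge1$, apply the claim to a cover by open sets of $\sigma^{(k-1)}$-diameter at most $2^{-k}$ (balls of radius $2^{-k-1}$), and call the families $\mathcal W_{k,1},\dots,\mathcal W_{k,N+1}$. The $N+1$ open sets $\bigcup\mathcal W_{k,i}$ cover the normal space $X$, so there are closed sets $E_{k,i}\subset\bigcup\mathcal W_{k,i}$ with $\bigcup_iE_{k,i}=X$. By Urysohn's lemma there are continuous $g_{k,i}:X\to[0,1]$ equal to $1$ on $E_{k,i}$ and to $0$ off $\bigcup\mathcal W_{k,i}$. Let $d_{k,i}$ be the continuous pseudometric of Lemma 1 for $(\mathcal W_{k,i},g_{k,i})$, and put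
$$\sigma^{(k)}=\max\bigl(\sigma^{(k-1)},\,2^{-k}d_{k,1},\dots,2^{-k}d_{k,N+1}\bigr)\le1 .$$
It is continuous and at least $\sigma^{(0)}$, so it is a compatible metric. Let $\sigma=\sup_k\sigma^{(k)}\le1$. All terms introduced from step $k$ on are at most $2^{-k}$, so
$$\sigma=\max(\sigma^{(k-1)},\theta)\quad\text{with } 0\le\theta\le2^{-k}.\tag{8}$$
So $\sigma$ is a uniform limit of the $\sigma^{(k)}$, hence continuous. As $\sigma\ge\sigma^{(0)}$, it is a compatible metric.

**Step 3: color $\sigma$.** Fix $k$ and let $\mathcal E_{k,i}=\{E_{k,i}\cap W:W\in\mathcal W_{k,i}\}$ for $i\le N+1$. These families together cover $X$. Each member lies in a set of $\sigma^{(k-1)}$-diameter at most $2^{-k}$, so by (8) its $\sigma$-diameter is at most $2^{-k}$. If $x,y$ lie in different members of $\mathcal E_{k,i}$, then $g_{k,i}(x)=g_{k,i}(y)=1$ and $x\not\sim y$, so $d_{k,i}(x,y)=1$ and $\sigma(x,y)\ge2^{-k}$. So each $\mathcal E_{k,i}$ is $(\sigma,2^{-k})$-separated. As $k$ is arbitrary, $\sigma$ is $(N+1)$-colorable. $\square$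

## 9. If blocks of length $N+1$ cover, then $\dim X\le N$

A block of length $N+1$ gives a cover of $X$ in which each point lies in at most $N+1$ balls, and the balls are small. If $X$ is compact, this settles the matter: given an open cover $\mathcal G$, a cover by sets of diameter below a Lebesgue number of $\mathcal G$ refines $\mathcal G$. In general there is no Lebesgue number, and different parts of $X$ need different scales. Where two scales meet, the obvious patching uses members of two covers, and a point may lie in up to $2(N+1)$ sets. The next lemma, a known result of Nagami–Vopěnka type, shows how to merge sets across neighboring scales, provided that the covers refine one another.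

**Lemma 5.** Let $\rho$ be a compatible metric on $X$, $t_1>t_2>\cdots\to0$, and $\mathcal V_1,\mathcal V_2,\dots$ open covers of $X$ such that members of $\mathcal V_l$ have diameter at most $t_l$, each point lies in at most $N+1$ members of $\mathcal V_l$, and $\mathcal V_{l+1}$ refines $\mathcal V_l$. Then $\dim X\le N$.

*Proof.* Let $\mathcal G$ be an open cover of $X$. We construct an open refinement with at most $N+1$ members at each point. Fix maps $\pi:\mathcal V_{l+1}\to\mathcal V_l$ with $V\subset\pi(V)$, one for each $l\ge1$.

**Step 1: the part of $X$ where scale $t_l$ is fine enough.** For $l\ge1$ let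
$$X_l=\{x:\rho(x,X\setminus G)>t_l\text{ for some }G\in\mathcal G\},$$
and $X_l=\emptyset$ for $l\le0$. The $X_l$ are open and increasing, and $\bigcup_lX_l=X$, since each $x$ lies in some $G$ and then $\rho(x,X\setminus G)>0$. Further, $\overline{X_l}\subset X_{l+1}$. For $l\ge1$ and $x\in\overline{X_l}$, choose $y\in X_l$ with $\rho(x,y)<t_l-t_{l+1}$; if $\rho(y,X\setminus G)>t_l$, then $\rho(x,X\setminus G)>t_{l+1}$. Finally,
$$\text{every member of }\mathcal V_l\text{ that meets }X_l\text{ lies in a member of }\mathcal G,\tag{9}$$
because it has diameter at most $t_l$ and contains a point $y$ with $\rho(y,X\setminus G)>t_l$.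

**Step 2: shells.** For $l\ge0$ let $M_l=X_{l+1}\setminus\overline{X_{l-1}}$, an open set. Let $x\in X$ and let $l\ge1$ be minimal with $x\in X_l$. Then $x\in M_{l-1}$, since $x\in X_l$ and $\overline{X_{l-2}}\subset X_{l-1}\not\ni x$. If $x\in M_m$, then $x\in X_{m+1}$ forces $m\ge l-1$, and $x\notin X_{m-1}$ forces $m\le l$. So the $M_l$ cover $X$, and each point lies in exactly one $M_l$ or in exactly two consecutive ones.

**Step 3: pieces and parents.** We assign to shell $M_l$ the cover $\mathcal V_{l+1}$, but shrink its members so that the next cover can be seen inside them. For $l\ge0$ and $V\in\mathcal V_{l+1}$ put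
$$V^+=\bigcup\{W\in\mathcal V_{l+2}:\pi(W)=V\}\subset V,\qquad P(l,V)=V^+\cap M_l .$$
For fixed $l$ the sets $V^+$ cover $X$, because $\mathcal V_{l+2}$ does. Hence all the sets $P(l,V)$ together cover $X$. (They refine $\mathcal G$ by (9), but a point in two shells may lie in too many of them.)

For $l\ge1$ and $V\in\mathcal V_{l+1}$, call the pair $(l-1,\pi(V))$ the *parent* of $(l,V)$ if $V\cap M_l\cap M_{l-1}\ne\emptyset$. Otherwise, and for $l=0$, $(l,V)$ has no parent. Passing to parents lowers $l$, so it ends at a pair without parent, the *root* of $(l,V)$. For each root $(j,A)$ let $O_{(j,A)}$ be the union of all $P(l,V)$ such that $(l,V)$ has root $(j,A)$. The sets $O_{(j,A)}$ are open and cover $X$.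

**Step 4: the sets $O_{(j,A)}$ refine $\mathcal G$.** Let $O_{(j,A)}\ne\emptyset$. If $(l,V)$ has root $(j,A)$, then $P(l,V)\subset V\subset\pi(V)\subset\dots\subset A$, so $O_{(j,A)}\subset A$. Next, $A\cap M_j\ne\emptyset$. If $(j,A)$ is the parent of some $(j+1,V)$, then $\emptyset\ne V\cap M_{j+1}\cap M_j\subset A\cap M_j$. Otherwise only $(j,A)$ itself has root $(j,A)$, and $\emptyset\ne O_{(j,A)}=P(j,A)\subset A\cap M_j$. Since $M_j\subset X_{j+1}$ and $A\in\mathcal V_{j+1}$, (9) shows that $A$ lies in a member of $\mathcal G$.

**Step 5: each point lies in at most $N+1$ of the sets $O_{(j,A)}$.** Let $x\in X$. Suppose $x$ lies in exactly one shell $M_l$. If $x\in O_{(j,A)}$, then $x\in P(m,V)$ for some pair $(m,V)$ with root $(j,A)$. Then $m=l$ and $x\in V\in\mathcal V_{l+1}$. There are at most $N+1$ such $V$, hence at most $N+1$ roots.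

Suppose $x\in M_l\cap M_{l-1}$ with $l\ge1$, and let $x$ lie in a piece of a set $O_{(j,A)}$. If the piece is $P(l,V)$, then $x\in V\in\mathcal V_{l+1}$. If it is $P(l-1,U)$ with $U\in\mathcal V_l$, then $x\in U^+$, so there is $V\in\mathcal V_{l+1}$ with $x\in V$ and $\pi(V)=U$. Then $x\in V\cap M_l\cap M_{l-1}$, so $(l-1,U)$ is the parent of $(l,V)$ and has the same root. In both cases $(j,A)$ is the root of some $(l,V)$ with $x\in V\in\mathcal V_{l+1}$, and there are at most $N+1$ such $V$.

So every open cover of $X$ has an open refinement with at most $N+1$ members at each point, that is, $\dim X\le N$. $\square$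

**Proof that $(*)$ implies $\dim X\le N$ when $\ell=N+1$.** Let $\rho$ and $X_j$ be as in $(*)$. We produce covers as in Lemma 5 from the infinitely many $k$ with $|I_k|=N+1$.

**Step 1: fatten the balls of one block.** For such $k$ let $b_k=r_{\min I_k}$, and choose $s_k\in(0,b_k]$ such that all the finitely many families $\mathcal B_j$, $j\in I_k$, are $(\rho,s_k)$-separated. For $B\in\mathcal B_j$ put $B^*=\{y:\rho(y,B)<s_k/3\}$, and let $\mathcal V^k=\{B^*:B\in\mathcal B_j,\ j\in I_k\}$. This is an open cover of $X$ by $(*)$. It has three properties.

- Each point lies in at most $N+1$ members. For fixed $j$, a common point of $B^*$ and $B'^*$ with $B\ne B'$ in $\mathcal B_j$ would give points of $B$ and $B'$ at distance less than $2s_k/3<s_k$. So for fixed $j$ the sets $B^*$ are pairwise disjoint, and $|I_k|=N+1$.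
- Members have diameter at most $2b_k+\frac23s_k\le3b_k$, since $B$ has diameter at most $2r_j\le2b_k$.
- Every nonempty $T\subset X$ of diameter less than $s_k/3$ lies in a member: pick $y\in T$ and $B\ni y$ with $B\in\mathcal B_j$, $j\in I_k$; then $T\subset B^*$.

**Step 2: choose blocks that refine one another.** Choose $k(1)<k(2)<\cdots$ among these $k$ with $3b_{k(l+1)}<s_{k(l)}/3$, which is possible since $b_k\to0$. Put $\mathcal V_l=\mathcal V^{k(l)}$ and $t_l=3b_{k(l)}$. Then $t_1>t_2>\cdots\to0$. Each member of $\mathcal V_{l+1}$ is nonempty and has diameter at most $3b_{k(l+1)}<s_{k(l)}/3$, so by the third property it lies in a member of $\mathcal V_l$. Lemma 5 gives $\dim X\le N$. $\square$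

Together with Sections 7 and 8, this completes the proof of Theorem B.
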